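\title{A Brownian motion in the homeomorphism group of the interval whose noise is black}

\begin{abstract}
A topological group is called white if the noise generated by every Brownian motion in it is isomorphic to a white noise of some dimension. We show that the group of all homeomorphisms of $[0,1]$, with the topology of uniform convergence, is not white; the question was posed by Tsirelson. The example is a limit of flows of one-dimensional equations $dX=\sigma(X)\,dB$. Multiplying $\sigma$ by a rapidly oscillating factor changes the law of the flow of homeomorphisms arbitrarily little, but reduces the covariance between the flow and its driving Brownian motion by a fixed factor. Repeating this infinitely often produces a continuous flow of homeomorphisms whose noise is nontrivial and has no additive component at all, that is, a black noise. It follows that the homeomorphism groups of manifolds of positive dimension and of the Hilbert cube are not white.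
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Noises}

A process with stationary independent increments distributes its randomness evenly over the time axis. A noise records this distribution and forgets the space in which the process takes its values. Throughout, probability spaces are standard and sub-$\sigma$-fields are taken mod $0$.

\begin{definition}\label{def:noise}
A \emph{noise} consists of a standard probability space $(\Omega,\mathcal F,P)$, sub-$\sigma$-fields $\mathcal F_{s,t}\subset\mathcal F$ for $-\infty<s<t<\infty$, and a measurable flow $(\theta_u)_{u\in\mathbb R}$ of measure-preserving transformations of $\Omega$ such that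
\begin{itemize}
\item[(i)] for $r<s<t$, the $\sigma$-fields $\mathcal F_{r,s}$ and $\mathcal F_{s,t}$ are independent and together generate $\mathcal F_{r,t}$;
\item[(ii)] $\theta_u$ maps $\mathcal F_{s,t}$ onto $\mathcal F_{s+u,t+u}$;
\item[(iii)] all the $\mathcal F_{s,t}$ together generate $\mathcal F$.
\end{itemize}
Two noises are \emph{isomorphic} if there is an invertible (mod $0$) measure-preserving map between their probability spaces that carries $\mathcal F_{s,t}$ onto $\mathcal F'_{s,t}$ for all $s<t$ and intertwines the shift flows.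
\end{definition}

For $d\in\{0,1,2,\dots\}\cup\{\infty\}$, the \emph{white noise of dimension $d$} is generated by $d$ independent standard two-sided Brownian motions $B_1,B_2,\dots$ (countably many if $d=\infty$): $\mathcal F_{s,t}$ is generated by the increments $B_i(u)-B_i(s)$ with $s\le u\le t$ and all $i$, and the $\theta_u$ are the time shifts. For $d=0$ this is the trivial noise.

\subsection{Brownian motions in groups}

Let $G$ be a topological group. A \emph{Brownian motion in $G$} is a continuous $G$-valued process $X$ that starts from the unit and whose increments $\xi_{s,t}=X(s)^{-1}X(t)$ are stationary and independent: the law of $\xi_{s,t}$ depends only on $t-s$, and $\xi_{t_0,t_1},\dots,\xi_{t_{m-1},t_m}$ are independent for $t_0<\dots<t_m$. The family $(\xi_{s,t})$ extends to a continuous flow indexed by all real $s\le t$ such that $\xi_{r,t}=\xi_{r,s}\xi_{s,t}$, increments over disjoint intervals are independent, and the law of $(\xi_{s+u,t+u})_{s\le t}$ does not depend on $u$. The \emph{noise of $X$} lives on the canonical standard probability space generated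 by this flow; $\mathcal F_{s,t}$ is generated by $\{\xi_{s',t'}:s\le s'\le t'\le t\}$, and $\theta_u$ is the time shift, $\xi_{s,t}\circ\theta_u=\xi_{s+u,t+u}$.

\begin{definition}\label{def:white}
The group $G$ is \emph{white} if the noise of every Brownian motion in $G$ is isomorphic to the white noise of some dimension $d\in\{0,1,2,\dots\}\cup\{\infty\}$.
\end{definition}

In \cite{Tsirelson} the classical noises are the white noises, the Poisson noises and their combinations, and for a noise coming from a continuous process being classical means being white. So $G$ is white when every Brownian motion in $G$ generates a classical noise.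

For $G=\mathbb R$ a Brownian motion has the form $cB(t)+at$, and its noise is white of dimension $1$ if $c\neq0$ and of dimension $0$ if $c=0$. More generally, the following is known: every Lie group is white; every commutative topological group is white; the group of all unitary operators in $l_2$ with the strong operator topology is white; the group of diffeomorphisms is white (Baxendale); and a topological group that embeds into a white group is white. The question posed in \cite{Tsirelson} is the following.

\medskip
\noindent\emph{Is the group $\mathrm{Homeo}([0,1])$ of all homeomorphisms of $[0,1]$, with the topology of uniform convergence, white?}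
\medskip

The list above suggests that it is, and so do the most accessible examples: the flow of a stochastic equation $dX=\sigma(X)\,dB$ with smooth positive $\sigma$ generates exactly the white noise of $B$ (Remark~\ref{rem:white-one}). The answer is nevertheless negative, and the counterexample is a limit of such flows.

\subsection{Results}

\begin{theorem}\label{thm:A}
There is a Brownian motion in the group of all homeomorphisms of $[0,1]$, with the uniform topology, whose noise is not isomorphic to the white noise of any dimension $d\in\{0,1,2,\dots\}\cup\{\infty\}$. Thus $\mathrm{Homeo}([0,1])$ is not white.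
\end{theorem}

To say how far from white the noise is, we single out the random variables that are additive in time. For a noise and $s<t$, let $H_1(s,t)$ be the set of $\psi\in L^2(\mathcal F_{s,t})$ such that
\begin{equation}\label{eq:H1}
\psi=\mathbb E[\psi\,|\,\mathcal F_{s,u}]+\mathbb E[\psi\,|\,\mathcal F_{u,t}]\qquad\text{for all }u\in(s,t).
\end{equation}
If $Z_{s,t}\in L^2(\mathcal F_{s,t})$ are centered and $Z_{r,t}=Z_{r,s}+Z_{s,t}$ for $r<s<t$, then $Z_{s,t}\in H_1(s,t)$, because by independence the two conditional expectations in \eqref{eq:H1} are $Z_{s,u}$ and $Z_{u,t}$. Increments of a Brownian motion, or of a compensated Poisson process, that belongs to the noise are of this kind. A noise is \emph{black} if it is nontrivial and $H_1(s,t)=\{0\}$ for all $s<t$. A black noise is not white: it is not trivial, and in dimension $d\ge1$ the space $H_1(0,1)$ contains $B_1(1)-B_1(0)$.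

\begin{theorem}\label{thm:B}
The noise of the Brownian motion constructed in the proof of Theorem~\ref{thm:A} is black: it is nontrivial and $H_1(s,t)=\{0\}$ for all $s<t$.
\end{theorem}

Let $\mathrm{Homeo}_+([0,1])$ be the subgroup of homeomorphisms that fix $0$ and $1$.

\begin{corollary}\label{cor:C}
A topological group that contains a topological copy of $\mathrm{Homeo}_+([0,1])$ is not white. In particular, $\mathrm{Homeo}(M)$ with the compact-open topology is not white for any nonempty second countable Hausdorff manifold $M$ of dimension at least $1$, and $\mathrm{Homeo}([0,1]^{\mathbb N})$ is not white.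
\end{corollary}

Section~\ref{sec:idea} shows the mechanism on a flow of translations. Section~\ref{sec:setting} replaces $\mathrm{Homeo}([0,1])$ by a subgroup of periodic maps of the line and constructs the approximating flows. Section~\ref{sec:criterion} gives a criterion, in terms of the law of the flow only, for the absence of additive random variables with bounded variance rate. Section~\ref{sec:homog} proves the homogenization result that drives the construction, and Section~\ref{sec:construction} iterates it and proves Theorem~\ref{thm:A}. Theorem~\ref{thm:B} and Corollary~\ref{cor:C} are proved in Sections~\ref{sec:black} and~\ref{sec:groups}.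

\section{The mechanism: perturbing a flow of translations}\label{sec:idea}

Fix once and for all
\[
g(x)=\Big(1+\tfrac12\cos2\pi x\Big)^{-1/2}.
\]
This function is $C^\infty$ and $1$-periodic, $\frac23\le g^2\le2$, and
\begin{equation}\label{eq:g}
\int_0^1g^{-2}\,dx=1,\qquad \gamma:=\int_0^1g^{-1}\,dx<1 .
\end{equation}
The inequality is the Cauchy--Schwarz inequality $\int_0^1 g^{-1}\le(\int_0^1g^{-2})^{1/2}$, which is strict because $g$ is not constant.

Let $B$ be a Brownian motion. The simplest flow on the line is the flow of translations $h_t(x)=x+B_t$. The displacement of a point at time $1$ has variance $1$, and its covariance with $B_1$ is also $1$: the additive random variable $B_1$ accounts for the whole motion.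

Now let $N$ be a large integer and let $h^N_t(x)$ be the solution of $dX=g(NX)\,dB$, $X_0=x$. We shall see in Section~\ref{sec:setting} that these solutions form a continuous flow of increasing homeomorphisms of $\mathbb R$. Put $W_t=h^N_t(0)$. Three computations describe this flow.

\emph{The flow is almost rigid.} The coefficient has period $1/N$, so by uniqueness of solutions $h^N_t(k/N)=W_t+k/N$ for $k\in\mathbb Z$. A point $x\in[k/N,(k+1)/N]$ stays between the images of the two endpoints, whence
\[
|h^N_t(x)-x-W_t|\le 1/N\qquad\text{for all }x\text{ and }t .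
\]

\emph{The common displacement $W$ is almost a standard Brownian motion.} Its bracket is $\langle W\rangle_t=\int_0^tg^2(NW_s)\,ds$. Let $f(x)=\cos(2\pi x)/(4\pi^2)$. Then $\frac12g^2f''=-\frac12g^2\cos2\pi x=g^2(1-g^{-2})=g^2-1$, and It\^o's formula gives
\[
\frac{f(NW_t)-f(0)}{N^2}=\frac1N\int_0^t(f'g)(NW_s)\,dB_s+\int_0^t\big(g^2(NW_s)-1\big)\,ds .
\]
Hence $\sup_{t\le1}|\langle W\rangle_t-t|=O(1/N)$ in $L^2$. The martingale $W$ is a time change $\beta_{\langle W\rangle_t}$ of a Brownian motion $\beta$, so it is uniformly close to $\beta$. Together with rigidity, this says that $h^N$ is uniformly close to the flow $x+\beta_t$, which has the same law as the flow we started from.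

\emph{The covariance with the driving noise has dropped.} By the It\^o isometry $\mathbb E[B_1W_1]=\mathbb E\int_0^1g(NW_s)\,ds$. By \eqref{eq:g} the function $2(g^{-1}-\gamma g^{-2})$ has mean zero over a period, so it equals $f''$ for a $1$-periodic $f$, and $\frac12g^2f''=g-\gamma$. The same It\^o computation, after taking expectations, gives
\[
\mathbb E[B_1W_1]=\gamma+N^{-2}\,\mathbb E[f(NW_1)-f(0)]=\gamma+O(N^{-2}).
\]

So the law of the flow has hardly moved, while the relation between the flow and its noise has changed by a definite amount. The Brownian motion whose increments are measurable with respect to the increments of the flow is $B$, not $W$: the increment $W_t-W_s$ is the displacement of the point $W_s$ under the map $h^N_t\circ(h^N_s)^{-1}$, and it depends on the past through the phase $NW_s \bmod 1$. The two halves of \eqref{eq:g} have separate roles. The normalization $\int_0^1 g^{-2}=1$ preserves the variance, and $\gamma<1$ reduces the covariance.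

If the step can be repeated, after $n$ steps the covariance is about $\gamma^n$ and the variance is still of order $1$; in the limit no additive random variable should correlate with the flow. Three difficulties have to be overcome.
\begin{itemize}
\item[(A)] After the first step the coefficient $\sigma$ is not constant, and there is no exact symmetry under a finer lattice. We pass to the coordinate $\int dx/\sigma$, in which the noise is additive, and replace exact rigidity by an estimate (Lemma~\ref{lem:locking}).
\item[(B)] A uniform limit of increasing homeomorphisms need not be injective. We make the laws converge with respect to a complete metric on the group (Lemma~\ref{lem:group}).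
\item[(C)] The limit flow has no driving Brownian motion with which to take a covariance. We need a substitute that depends only on the law of the flow, survives weak limits, and bounds the covariance with \emph{every} candidate. This is the functional $Q_\tau$ of Section~\ref{sec:criterion}.
\end{itemize}

\section{Periodic homeomorphisms and their flows}\label{sec:setting}

\subsection{Standard facts}\label{sec:tools}

We use the following textbook results.
\begin{itemize}
\item[(T1)] \emph{It\^o's formula.} If $dY=\alpha_t\,dt+\varsigma_t\,dB$ with bounded progressively measurable $\alpha,\varsigma$, then $\langle Y\rangle_t=\int_0^t\varsigma_s^2\,ds$, and $dF(Y)=F'(Y)\,dY+\frac12F''(Y)\,d\langle Y\rangle$ for $F\in C^2$.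
\item[(T2)] \emph{Doob and Burkholder--Davis--Gundy inequalities.} For a continuous square-integrable martingale $Z$ with $Z_0=0$: $\mathbb EZ_t^2=\mathbb E\langle Z\rangle_t$, $\mathbb E\sup_{t\le1}Z_t^2\le4\,\mathbb E\langle Z\rangle_1$, and $\mathbb E\sup_{t\le1}Z_t^4\le C_4\,\mathbb E\langle Z\rangle_1^2$ with a universal constant $C_4$.
\item[(T3)] \emph{Dambis--Dubins--Schwarz theorem.} If $W$ is a continuous local martingale with $W_0=0$ and $\langle W\rangle_\infty=\infty$, then $W_t=\beta_{\langle W\rangle_t}$ for a Brownian motion $\beta$ on the same probability space.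
\item[(T4)] \emph{Weak convergence.} Let $(S,\varrho)$ be a complete separable metric space. The Prokhorov metric $\pi(\mu,\nu)=\inf\{\varepsilon>0:\mu(A)\le\nu(A^\varepsilon)+\varepsilon\text{ for all Borel }A\}$, where $A^\varepsilon$ is the $\varepsilon$-neighborhood for $\varrho$, is complete and metrizes weak convergence. Weak convergence depends only on the topology of $S$ and may be tested on bounded functions that are uniformly continuous for any one compatible metric. If $\mu_n\to\mu$ weakly, there are random elements with laws $\mu_n$ and $\mu$ on one probability space that converge almost surely (Skorokhod representation).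
\item[(T5)] \emph{Freezing.} If $Y$ is $\mathcal A$-measurable, $\zeta$ is independent of $\mathcal A$, and $\Psi$ is measurable and either bounded or nonnegative, then $\mathbb E[\Psi(Y,\zeta)\,|\,\mathcal A]=\bar\Psi(Y)$ with $\bar\Psi(y)=\mathbb E\Psi(y,\zeta)$.
\end{itemize}

\subsection{The group $\mathcal G$ and the path space $\mathcal C$}

The endpoints of $[0,1]$ are inconvenient for stochastic calculus. We work instead with periodic maps of the line and transport them to $(0,1)$ at the end. Let $\mathcal G$ be the group, under composition, of increasing homeomorphisms $f:\mathbb R\to\mathbb R$ with $f(x+1)=f(x)+1$, and let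
\[
d_\infty(f,k)=\sup_x|f(x)-k(x)|,\qquad d(f,k)=d_\infty(f,k)+d_\infty(f^{-1},k^{-1}).
\]
For $f\in\mathcal G$ the displacement $f(z)-z$ is $1$-periodic, and $f(0)\le f(z)\le f(0)+1$ for $z\in[0,1]$. Therefore
\begin{equation}\label{eq:osc}
|f(z)-z-f(0)|\le1\qquad\text{for all }z\in\mathbb R ,
\end{equation}
so moment bounds for the single point $0$ control all points. The metric $d_\infty$ is not complete: the maps that are linear on $[0,\frac12]$ and $[\frac12,1]$ with values $0,\frac1n,1$ at $0,\frac12,1$ converge uniformly to a map that is constant on $[0,\frac12]$. The metric $d$ repairs this without changing the topology.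

Let $\mathcal C$ be the set of continuous paths $h=(h_t)_{0\le t\le1}$ in $(\mathcal G,d_\infty)$, with $\rho_\infty(h,h')=\sup_td_\infty(h_t,h'_t)$ and $\rho(h,h')=\sup_td(h_t,h'_t)$. Let $\kappa(y)=\log\frac y{1-y}$ for $y\in(0,1)$, and for $f\in\mathcal G$ let $J(f)=\kappa^{-1}\circ f\circ\kappa$ on $(0,1)$, $J(f)(0)=0$, $J(f)(1)=1$.

\begin{lemma}\label{lem:group}
\begin{itemize}
\item[(a)] $(\mathcal G,d_\infty)$ is a separable topological group, and $d$ is a complete compatible metric.
\item[(b)] $\rho$ and $\rho_\infty$ define the same separable topology on $\mathcal C$, and $\rho$ is complete.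
\item[(c)] $J:\mathcal G\to\mathrm{Homeo}_+([0,1])$ is an injective homomorphism and a homeomorphism onto its image.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every $f\in\mathcal G$ is uniformly continuous; let $\omega_f$ be its modulus of continuity. We have $d_\infty(f'\circ k',f\circ k)\le d_\infty(f',f)+\omega_f(d_\infty(k',k))$, so composition is continuous. For $y=f'(x)$ we have $|f'^{-1}(y)-f^{-1}(y)|=|f^{-1}(f(x))-f^{-1}(f'(x))|$, so
\begin{equation}\label{eq:inverse}
d_\infty(f'^{-1},f^{-1})\le\omega_{f^{-1}}\big(d_\infty(f',f)\big).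
\end{equation}
Thus inversion is continuous and $d$ is compatible with $d_\infty$. Restriction to $[0,1]$ embeds $(\mathcal G,d_\infty)$ isometrically into $C([0,1])$, which gives separability. If $(f_n)$ is $d$-Cauchy, then $f_n\to f$ and $f_n^{-1}\to k$ uniformly, where $f,k$ are continuous, nondecreasing and commute with the shift by $1$. The estimate for compositions applies to such maps as well, and yields $f\circ k=k\circ f=\mathrm{id}$. So $f\in\mathcal G$ and $d(f_n,f)\to0$.

(b) By (a), elements of $\mathcal C$ are the continuous paths in the complete space $(\mathcal G,d)$, so $\rho$ is complete. Fix $h\in\mathcal C$. The set $\{h_t^{-1}:t\le1\}$ is $d_\infty$-compact, hence has a common modulus of continuity $\omega$, and \eqref{eq:inverse} gives $\rho_\infty(h',h)\le\rho(h',h)\le\rho_\infty(h',h)+\omega(\rho_\infty(h',h))$. So the topologies agree. The map sending $h$ to $(t,x)\mapsto h_t(x)$ embeds $(\mathcal C,\rho_\infty)$ isometrically into $C([0,1]^2)$, which gives separability.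

(c) Since $f(x)\to\pm\infty$ as $x\to\pm\infty$, $J(f)$ is an increasing homeomorphism of $[0,1]$, and $J$ is an injective homomorphism. It is continuous because $\kappa^{-1}(x)=(1+e^{-x})^{-1}$ is Lipschitz. Conversely, let $J(f_n)\to J(f)$ uniformly. The set $K=J(f)(\kappa^{-1}([0,1]))$ is a compact subset of $(0,1)$, and $\kappa$ is uniformly continuous on a neighborhood of $K$. Hence $f_n=\kappa\circ J(f_n)\circ\kappa^{-1}\to f$ uniformly on $[0,1]$, and on $\mathbb R$ by periodicity.
\end{proof}

\subsection{From a law on $\mathcal C$ to a noise}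

For a path $h$ in $\mathcal G$ write $h_{s,t}=h_t\circ h_s^{-1}$, so that $h_{r,t}=h_{s,t}\circ h_{r,s}$. A probability law $\mu$ on $\mathcal C$ is a \emph{flow law} if, under $\mu$, $h_0=\mathrm{id}$ almost surely and the increments $h_{s,t}$, $0\le s\le t\le1$, are stationary and independent.

\begin{lemma}\label{lem:noise}
Let $\mu$ be a flow law. There is a continuous $\mathcal G$-valued process $(h_t)_{t\in\mathbb R}$ with stationary independent increments $h_{s,t}$ such that $(h_t)_{0\le t\le1}$ has law $\mu$. The process $X(t)=J(h_t^{-1})$, $t\ge0$, is a Brownian motion in $\mathrm{Homeo}_+([0,1])$, hence in $\mathrm{Homeo}([0,1])$. In its noise, $\mathcal F_{s,t}$ is generated by $\{h_{s',t'}:s\le s'\le t'\le t\}$, and $h_{s,t}\circ\theta_u=h_{s+u,t+u}$ as random elements of $\mathcal G$.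
\end{lemma}

\begin{proof}
For $a\in[0,1]$ let $\nu_a$ be the law of $h_{s,s+a}$ under $\mu$, and let $\nu*\nu'$ be the law of $f\circ f'$ for independent $f\sim\nu$, $f'\sim\nu'$. From $h_{0,a+b}=h_{a,a+b}\circ h_{0,a}$ we get $\nu_b*\nu_a=\nu_{a+b}$ for $a+b\le1$. For any $a>0$, cut $[0,a]$ into consecutive intervals of lengths $a_1,\dots,a_m\le1$ and put $\nu_a=\nu_{a_m}*\dots*\nu_{a_1}$. Refining the partition does not change this law, and two partitions have a common refinement, so $\nu_a$ is well defined.

Take independent $h^{(n)}\sim\mu$, $n\in\mathbb Z$. Define $h_n$ for integers $n$ by $h_0=\mathrm{id}$ and $h_{n+1}=h^{(n)}_1\circ h_n$ (solved for $h_n$ when $n<0$), and put $h_{n+t}=h^{(n)}_t\circ h_n$ for $0\le t\le 1$. The path is continuous. Given $t_0<\dots<t_m$, add the integers in $(t_0,t_m)$ to the partition. The increments over the refined partition are increments of the $h^{(n)}$, so they are independent with laws $\nu_a$, $a$ the length of the interval. Each $h_{t_i,t_{i+1}}$ is a product of a block of them, and the blocks are disjoint. So the $h_{t_i,t_{i+1}}$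 are independent with laws $\nu_{t_{i+1}-t_i}$.

For $0\le s\le t$ we have $X(s)^{-1}X(t)=J(h_s\circ h_t^{-1})=J(h_{s,t}^{-1})$, so $X$ is a Brownian motion, and $\xi_{s,t}=J(h_{s,t}^{-1})$ for real $s\le t$ is its two-sided flow. Since $f\mapsto J(f^{-1})$ is a homeomorphism onto its image, $\xi_{s,t}$ and $h_{s,t}$ generate the same $\sigma$-field.
\end{proof}

We call this noise \emph{the noise of $\mu$}, and we let $\mathcal F_{0,0}$ be the trivial $\sigma$-field.

\subsection{The flows $\mu_\sigma$}

Let $\mathcal S$ be the set of positive $1$-periodic $C^\infty$ functions on $\mathbb R$. To obtain the solutions of $dX=\sigma(X)\,dB$ as a flow of homeomorphisms, for all starting points at once, we change coordinates so that the equation becomes an ordinary differential equation for each Brownian path. For $\sigma\in\mathcal S$ put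
\[
\chi(x)=\int_0^x\frac{dy}{\sigma(y)},\qquad \ell=\chi(1),\qquad b=-\tfrac12\,\sigma'\circ\chi^{-1},\qquad\Lambda=\operatorname{Lip}(b).
\]
Then $\chi$ is an increasing diffeomorphism of $\mathbb R$ with $\chi(x+1)=\chi(x)+\ell$, both $\chi$ and $\chi^{-1}$ are Lipschitz, and $b$ is $C^\infty$ and $\ell$-periodic. For continuous $w:[0,\infty)\to\mathbb R$ with $w_0=0$, let $y_t=\Xi_t(w)(v)$ be the solution of
\[
y_t=v+\int_0^tb(y_s)\,ds+w_t .
\]
With $z=y-w$ this is the equation $z'=b(z+w_t)$, whose right side is bounded and Lipschitz in $z$, so solutions exist, are unique, and can be continued backward from any point at time $t$. Gronwall's inequality gives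
\begin{equation}\label{eq:gronwall}
\sup_{t\le1}|\Xi_t(w)(v)-\Xi_t(w')(v')|\le e^{\Lambda}\Big(|v-v'|+\sup_{t\le1}|w_t-w'_t|\Big),
\end{equation}
and likewise on longer time intervals. Consequently $\Xi_t(w)$ is continuous, increasing (two solutions cannot meet) and onto (solve backward), and by uniqueness it commutes with the shift by $\ell$ and satisfies
\begin{equation}\label{eq:cocycle}
\Xi_t(w)\circ\Xi_s(w)^{-1}=\Xi_{t-s}(w_{s+\cdot}-w_s),\qquad s\le t .
\end{equation}
Moreover $|\Xi_t(w)(v)-\Xi_s(w)(v)|\le\|b\|_\infty|t-s|+|w_t-w_s|$ for all $v$.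

For a Brownian motion $B$ put $h_t=\chi^{-1}\circ\Xi_t(B)\circ\chi$. This is a continuous path in $\mathcal G$, which by \eqref{eq:gronwall} depends continuously on the path of $B$; we call it the flow of $\sigma$ driven by $B$. Let $\mu_\sigma$ be the law of $(h_t)_{t\le1}$ on $\mathcal C$. By \eqref{eq:cocycle}, $h_{s,t}=\chi^{-1}\circ\Xi_{t-s}(B_{s+\cdot}-B_s)\circ\chi$ is a fixed function of the increments of $B$ on $[s,t]$, so $\mu_\sigma$ is a flow law. Fix $x$ and let $X_t=h_t(x)$. Since $(\chi^{-1})'=\sigma\circ\chi^{-1}$ and $(\chi^{-1})''=(\sigma\sigma')\circ\chi^{-1}$, It\^o's formula gives $dX=\sigma(X)\big(dB-\frac12\sigma'(X)\,dt\big)+\frac12(\sigma\sigma')(X)\,dt$, that is,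
\begin{equation}\label{eq:sde}
dX_t=\sigma(X_t)\,dB_t .
\end{equation}
So $h_t(x)$ is a martingale with bracket $\int_0^t\sigma^2(h_s(x))\,ds$.

\begin{remark}\label{rem:white-one}
The noise of $\mu_\sigma$ is white of dimension $1$. The increments of the flow on $[s,t]$ are functions of the increments of $B$ on $[s,t]$; conversely $B_u-B_s=y_u-\int_s^ub(y_{s'})\,ds'$ for $u\in[s,t]$, where $y_u=\chi(h_{s,u}(0))$.
\end{remark}

\section{A criterion for the absence of additive random variables}\label{sec:criterion}

A flow law $\mu$ is \emph{centered} if $\sup_{t\le1}\mathbb E_\mu h_t(0)^2<\infty$ and $\mathbb E_\mu h_t(z)=z$ for all $t\le1$ and $z\in\mathbb R$. By \eqref{eq:sde} every $\mu_\sigma$ is centered. For a centered law, stationarity gives $\mathbb Eh_{s,t}(z)=z$ for $0\le s\le t\le 1$, and since $h_{s,t}$ is increasing, $h_{s,t}(y)-h_{s,t}(y')$ has the sign of $y-y'$. Hence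
\begin{equation}\label{eq:isometry}
\mathbb E|h_{s,t}(y)-h_{s,t}(y')|=|y-y'| .
\end{equation}
This identity is the point at which the order of the line enters the criterion. It says that, on average, the future of the flow does not amplify a displacement, however rough the maps $h_{s,t}$ are.

Suppose $\psi=\sum_k\psi_k$, where $\psi_k$ is centered, depends only on the time interval $[k\tau,(k+1)\tau]$, and has variance at most $C\tau$. To bound the covariance of $\psi$ with a function $M$ of the flow, expand $M$ into martingale differences. The piece $\psi_k$ correlates only with the $k$-th difference, and, being independent of the past, it has the same conditional size $\sqrt{C\tau}$ whatever the past is. So only the \emph{first} moment of the conditional standard deviation of the $k$-th difference matters. This leads to the following functional. Call $\tau=2^{-m}$, $m\ge0$, a \emph{dyadic step}. For a law $\mu$ on $\mathcal C$ with $\sup_{t\le1}\mathbb E_\mu h_t(0)^2<\infty$ and a dyadic step $\tau$, let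
\[
a_\tau(z)=a^\mu_\tau(z)=\mathbb E_\mu\big(h_\tau(z)-z\big)^2,\qquad
Q_\tau(\mu)=\sup_x\,\mathbb E_\mu\sum_{k=0}^{1/\tau-1}\sqrt{\tau\,a_\tau(h_{k\tau}(x))}\,.
\]
By \eqref{eq:osc}, $(h_\tau(z)-z)^2\le(|h_\tau(0)|+1)^2$, so $a_\tau$ is bounded and, by dominated convergence, continuous; it is $1$-periodic. For the flow of translations $a_\tau=\tau$ and $Q_\tau=1$ for every $\tau$.

\begin{remark}\label{rem:uneven}
Let $\mu$ be a centered flow law. By (T5), $(h_{k\tau}(x))_k$ is a martingale whose $k$-th increment has conditional variance $a_\tau(h_{k\tau}(x))$, so $\mathbb E\sum_ka_\tau(h_{k\tau}(x))=\mathbb E(h_1(x)-x)^2$, and the Cauchy--Schwarz inequality gives $Q_\tau(\mu)^2\le\sup_x\mathbb E(h_1(x)-x)^2$. We want $Q_\tau$ small while the variance on the right stays bounded below. This asks for the local variance $a_\tau$ to be very unevenly distributed along the trajectories.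
\end{remark}

\begin{lemma}\label{lem:increment}
Let $\mu$ be a centered flow law and consider its noise. Let $\tau$ be a dyadic step, $x_1,\dots,x_m\in\mathbb R$, and let $t_1,\dots,t_m\in(0,1]$ be multiples of $\tau$. Let $\Phi:\mathbb R^m\to\mathbb R$ be bounded with $|\Phi(y)-\Phi(y')|\le L\sum_i|y_i-y_i'|$. Put $M=\Phi(h_{t_1}(x_1),\dots,h_{t_m}(x_m))$ and $M_k=\mathbb E[M\,|\,\mathcal F_{0,k\tau}]$. Then, for $0\le k<1/\tau$,
\[
\mathbb E\big[(M_{k+1}-M_k)^2\,\big|\,\mathcal F_{0,k\tau}\big]^{1/2}\le L\sum_{i=1}^m\sqrt{a_\tau(h_{k\tau}(x_i))}\,.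
\]
\end{lemma}

\begin{proof}
Let $Y^k_i=h_{t_i\wedge k\tau}(x_i)$, and let $\Phi_k(y)=\mathbb E\Phi(z_1,\dots,z_m)$, where $z_i=h_{k\tau,t_i}(y_i)$ if $t_i>k\tau$ and $z_i=y_i$ otherwise. Substituting $y=Y^k$ in $z_i$ gives $h_{t_i}(x_i)$ in both cases. The vector $Y^k$ is $\mathcal F_{0,k\tau}$-measurable and the maps $h_{k\tau,t_i}$ are independent of $\mathcal F_{0,k\tau}$, so $M_k=\Phi_k(Y^k)$ by (T5). By \eqref{eq:isometry}, $|\Phi_k(y)-\Phi_k(y')|\le L\sum_i|y_i-y_i'|$.

The left side of the claim is the conditional standard deviation of $M_{k+1}$, because $M_k=\mathbb E[M_{k+1}|\mathcal F_{0,k\tau}]$. A conditional variance is at most the conditional mean square distance to any $\mathcal F_{0,k\tau}$-measurable random variable, and we choose $\Phi_{k+1}(Y^k)$: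
\[
\mathbb E\big[(M_{k+1}-M_k)^2\,\big|\,\mathcal F_{0,k\tau}\big]\le\mathbb E\big[(\Phi_{k+1}(Y^{k+1})-\Phi_{k+1}(Y^k))^2\,\big|\,\mathcal F_{0,k\tau}\big]\le L^2\,\mathbb E\Big[\Big(\sum_i|Y^{k+1}_i-Y^k_i|\Big)^2\,\Big|\,\mathcal F_{0,k\tau}\Big].
\]
By the conditional Minkowski inequality, the square root of the right side is at most $L\sum_i\mathbb E[(Y^{k+1}_i-Y^k_i)^2|\mathcal F_{0,k\tau}]^{1/2}$. If $t_i\le k\tau$ the $i$-th term vanishes. Otherwise $t_i\ge(k+1)\tau$, $Y^k_i=h_{k\tau}(x_i)$ and $Y^{k+1}_i=h_{k\tau,(k+1)\tau}(Y^k_i)$, where $h_{k\tau,(k+1)\tau}$ is independent of $\mathcal F_{0,k\tau}$ and distributed as $h_\tau$. By (T5) the term equals $\sqrt{a_\tau(h_{k\tau}(x_i))}$.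
\end{proof}

Let $\mathcal M$ be the set of all random variables $M$ as in Lemma~\ref{lem:increment}, with arbitrary $m$, $\Phi$, $x_i$ and dyadic rational $t_i\in(0,1]$.

\begin{lemma}\label{lem:dense}
$\mathcal M$ is dense in $L^2(\mathcal F_{0,1})$.
\end{lemma}

\begin{proof}
The Borel $\sigma$-field of $\mathcal G$ is generated by the evaluations at rational points: $d_\infty(f,f_0)$ is a supremum over rational points, so balls are measurable, and by separability every open set is a countable union of balls. Since $h_{s,t}=h_t\circ h_s^{-1}$ and paths are continuous, $\mathcal F_{0,1}$ is generated by the countable family $h_t(x)$ with $t\in(0,1]$ dyadic and $x$ rational. Enumerate it as $\zeta_1,\zeta_2,\dots$. By martingale convergence, square-integrable functions of $(\zeta_1,\dots,\zeta_m)$, $m\ge1$, are dense in $L^2(\mathcal F_{0,1})$, and bounded Lipschitz functions are dense in $L^2$ of any law on $\mathbb R^m$.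
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $\mu$ be a centered flow law such that $Q_{\tau_j}(\mu)\to0$ for some sequence of dyadic steps $\tau_j\to0$, and consider its noise. Let $\psi\in L^2(\mathcal F_{0,1})$ and $C<\infty$ be such that for every dyadic step $\tau$
\[
\psi=\sum_{k=0}^{1/\tau-1}\psi_k,\qquad\psi_k\in L^2(\mathcal F_{k\tau,(k+1)\tau}),\qquad\mathbb E\psi_k=0,\qquad\mathbb E\psi_k^2\le C\tau .
\]
Then $\psi=0$.
\end{proposition}

\begin{proof}
Let $M\in\mathcal M$ and let $\tau=\tau_j$ with $j$ so large that all $t_i$ are multiples of $\tau$. Since $\psi_k$ is $\mathcal F_{0,(k+1)\tau}$-measurable, $\mathbb E\psi_kM=\mathbb E\psi_kM_{k+1}$. Since $\psi_k$ is centered and independent of $\mathcal F_{0,k\tau}$, we have $\mathbb E\psi_kM_k=0$ and $\mathbb E[\psi_k^2|\mathcal F_{0,k\tau}]=\mathbb E\psi_k^2\le C\tau$. The conditional Cauchy--Schwarz inequality and Lemma~\ref{lem:increment} give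
\[
|\mathbb E\psi M|\le\sum_k\mathbb E\big|\psi_k(M_{k+1}-M_k)\big|\le\sum_k\sqrt{C\tau}\;\mathbb E\Big(\mathbb E\big[(M_{k+1}-M_k)^2\,\big|\,\mathcal F_{0,k\tau}\big]^{1/2}\Big)\le\sqrt C\,L\,m\,Q_{\tau_j}(\mu).
\]
Letting $j\to\infty$ we get $\mathbb E\psi M=0$, and Lemma~\ref{lem:dense} gives $\psi=0$.
\end{proof}

The independence of $\psi_k$ from the past cannot be weakened to the martingale difference property: the pieces $h_{(k+1)\tau}(0)-h_{k\tau}(0)$ are martingale differences with sum $h_1(0)$, but their conditional variance $a_\tau(h_{k\tau}(0))$ is large exactly when that of $M=h_1(0)$ is.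

It remains to construct a centered flow law with nontrivial noise and $Q_{\tau_j}\to0$.

\section{Homogenization}\label{sec:homog}

Fix $\sigma\in\mathcal S$ with its data $\chi,\ell,b,\Lambda,\Xi$. For a positive integer $N$ put
\[
\sigma^{[N]}(x)=\sigma(x)\,g\big(N\chi(x)/\ell\big).
\]
Since $N\chi(x+1)/\ell=N\chi(x)/\ell+N$, this function is $1$-periodic, so $\sigma^{[N]}\in\mathcal S$. For $\sigma\equiv1$ it is the coefficient $g(Nx)$ of Section~\ref{sec:idea}.

\begin{proposition}\label{prop:homog}
There are random paths $h^N\sim\mu_{\sigma^{[N]}}$ and $\hat h^N\sim\mu_\sigma$ on a common probability space such that $\rho_\infty(h^N,\hat h^N)\to0$ in probability as $N\to\infty$. Consequently $\mu_{\sigma^{[N]}}\to\mu_\sigma$ weakly on $\mathcal C$.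
\end{proposition}

Let $h^N$ be the flow of $\sigma^{[N]}$ driven by a Brownian motion $B$ on $[0,\infty)$. We observe it in the coordinate $\chi$ of the \emph{unperturbed} coefficient $\sigma$. Put
\[
r=\ell/N,\qquad g_N(v)=g(v/r),\qquad V^v_t=\chi\big(h^N_t(\chi^{-1}(v))\big).
\]
The map $v\mapsto V^v_t$ is increasing and commutes with the shift by $\ell$. From \eqref{eq:sde} for $\sigma^{[N]}$, $\chi'=1/\sigma$ and $\chi''=-\sigma'/\sigma^2$, It\^o's formula gives, for $V=V^v$,
\begin{equation}\label{eq:V}
dV=g_N(V)\,dB+b(V)\,g_N(V)^2\,dt .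
\end{equation}
The aim is to compare \eqref{eq:V} with the unperturbed equation $dy=d\beta+b(y)\,dt$, with one Brownian motion $\beta$ for all $v$. This needs two estimates: oscillating functions average out along one trajectory, and the martingale parts of different trajectories are close. Constants $C$ depend on $\sigma$, $g$ and the functions $\varphi,k$ below, but not on $N$ or $v$.

\subsection{Averaging along one trajectory}

\begin{lemma}\label{lem:averaging}
Let $\varphi$ be $C^\infty$ and $\ell$-periodic, let $k$ be $C^\infty$ and $1$-periodic, and let $\bar k=\int_0^1kg^{-2}\,dx$. Then for all $N$ and $v$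
\[
\mathbb E\sup_{t\le1}\Big|\int_0^t\varphi(V^v_s)\big(k(V^v_s/r)-\bar k\big)\,ds\Big|^2\le\frac C{N^2}.
\]
\end{lemma}

We shall use $k=g^2$, for which $\bar k=1$, and $k=g$, for which $\bar k=\gamma$.

\begin{proof}
Because $\int_0^1g^{-2}=1$, the function $2(k-\bar k)g^{-2}$ has mean zero over a period. Its antiderivatives are therefore periodic; the one with mean zero has a periodic antiderivative $f$, and $\frac12g^2f''=k-\bar k$. Let $F(v)=r^2\varphi(v)f(v/r)$. With $f$ and its derivatives evaluated at $v/r$,
\[
F'=r^2\varphi'f+r\varphi f',\qquad F''=\varphi f''+2r\varphi'f'+r^2\varphi''f .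
\]
By \eqref{eq:V} and It\^o's formula,
\[
F(V_t)-F(v)=\int_0^t\varphi(V_s)\big(k(V_s/r)-\bar k\big)\,ds+\int_0^tR(V_s)\,ds+\int_0^t(F'g_N)(V_s)\,dB_s ,
\]
where $R=\frac12g_N^2\,(2r\varphi'f'+r^2\varphi''f)+F'bg_N^2$. Since $r=\ell/N$, we have $|F|\le C/N^2$, $|R|\le C/N$ and $|F'g_N|\le C/N$. Doob's inequality (T2) bounds the stochastic integral.
\end{proof}

\subsection{Phase locking of two trajectories}

When $b=0$, equation \eqref{eq:V} is invariant under the shift by $r$, and the difference $D=V^v-V^0$ is a martingale trapped between two consecutive points of the lattice $r\mathbb Z$; its bracket is then of order $r^2$. For general $b$ the drift is not $r$-periodic and may carry $D$ across the lattice. What survives is that the diffusion coefficient of $D$ vanishes whenever $D\in r\mathbb Z$. The test function $x(r-x)$, which measures the bracket of a martingale confined to $[0,r]$, can therefore be continued periodically at no cost.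

\begin{lemma}\label{lem:locking}
For every $v\in\mathbb R$ the process $D=V^v-V^0$ satisfies $\mathbb E\langle D\rangle_1\le r^2/4+4\|b\|_\infty r\le C/N$.
\end{lemma}

\begin{proof}
By \eqref{eq:V}, $dD=\alpha_t\,dt+\varsigma_t\,dB$ with $\varsigma=g_N(V^0+D)-g_N(V^0)$ and $|\alpha|\le4\|b\|_\infty$, since $g^2\le2$. Let $K=\operatorname{Lip}(g_N)$. As $g_N$ has period $r$,
\begin{equation}\label{eq:vanish}
|\varsigma_t|=|g_N(V^0_t+D_t-kr)-g_N(V^0_t)|\le K|D_t-kr|\qquad\text{for every }k\in\mathbb Z .
\end{equation}
Let $p$ be the $r$-periodic function with $p(x)=x(r-x)$ on $[0,r]$. It is Lipschitz, $0\le p\le r^2/4$, and $p'(x)=r-2x+2r\lfloor x/r\rfloor$ off the lattice, so $|p'|\le r$. We smooth the corners. For $0<\delta<r/2$ let $\eta_\delta(x)=\delta^{-1}\max(0,1-|x|/\delta)$, a continuous even probability density that vanishes outside $(-\delta,\delta)$ and is bounded by $1/\delta$, and let $p_\delta=p*\eta_\delta$. Then $0\le p_\delta\le r^2/4$, $|p_\delta'|=|p'*\eta_\delta|\le r$, and, since $\lfloor x/r\rfloor$ jumps by $1$ at each lattice point,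
\[
\tfrac12\,p_\delta''(x)=-1+r\sum_{k\in\mathbb Z}\eta_\delta(x-kr),
\]
so $p_\delta\in C^2$. If the sum is nonzero at $x=D_t$, then exactly one $k$ contributes, $|D_t-kr|<\delta$, and $\varsigma_t^2\le K^2\delta^2$ by \eqref{eq:vanish}. Hence $\frac12p_\delta''(D_t)\varsigma_t^2\le-\varsigma_t^2+rK^2\delta$ in all cases. In It\^o's formula for $p_\delta(D)$ the stochastic integral has a bounded integrand and so has mean zero. Taking expectations,
\[
-\frac{r^2}4\le\mathbb E\big[p_\delta(D_1)-p_\delta(D_0)\big]\le4\|b\|_\infty r-\mathbb E\langle D\rangle_1+rK^2\delta .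
\]
Let $\delta\to0$ with $N$ fixed. The constant $K$, which grows with $N$, disappears.
\end{proof}

\begin{remark}\label{rem:phase}
This is why the phase of the oscillation is $N\chi(x)/\ell$ and not $Nx$. For the coefficient $\sigma(x)g(Nx)$, two solutions $X,X'$ at a distance in $N^{-1}\mathbb Z$ have a difference with diffusion coefficient $(\sigma(X)-\sigma(X'))g(NX)$, which need not vanish, and \eqref{eq:vanish} has no analog.
\end{remark}

\subsection{Proof of Proposition~\ref{prop:homog}}

\emph{The common Brownian motion.} Let $W_t=\int_0^tg_N(V^0_s)\,dB_s$, $t\ge0$, and $e_N=\sup_{t\le1}|\langle W\rangle_t-t|$. By Lemma~\ref{lem:averaging} with $\varphi=1$, $k=g^2$, we have $\mathbb Ee_N^2\le C/N^2$. Since $g^2\ge\frac23$, $\langle W\rangle_\infty=\infty$, and (T3) gives a Brownian motion $\beta=\beta^{(N)}$ with $W_t=\beta_{\langle W\rangle_t}$. For $t\le1$ both $t$ and $\langle W\rangle_t$ lie in $[0,2]$. If $\omega_\beta$ is the modulus of continuity of $\beta$ on $[0,2]$, then for $\eta,\delta>0$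
\[
P\Big(\sup_{t\le1}|W_t-\beta_t|>\eta\Big)\le P(\omega_\beta(\delta)>\eta)+P(e_N>\delta).
\]
The first term does not depend on $N$ and tends to $0$ as $\delta\to0$; the second tends to $0$ as $N\to\infty$. So $\sup_{t\le1}|W_t-\beta_t|\to0$ in probability.

\emph{One starting point.} Fix $v$ and let $Z^v_t=\int_0^t(g_N(V^v_s)-g_N(V^0_s))\,dB_s$ be the martingale part of $V^v-V^0$. By Lemma~\ref{lem:locking} and Doob's inequality, $\mathbb E\sup_{t\le1}|Z^v_t|^2\le C/N$. Equation \eqref{eq:V} can be written as
\[
V^v_t=v+\int_0^tb(V^v_s)\,ds+\beta_t+\varepsilon^v_t,\qquad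
\varepsilon^v_t=(W_t-\beta_t)+Z^v_t+\int_0^tb(V^v_s)\big(g_N(V^v_s)^2-1\big)\,ds .
\]
The last integral is small by Lemma~\ref{lem:averaging} with $\varphi=b$, $k=g^2$, so $\sup_{t\le1}|\varepsilon^v_t|\to0$ in probability. The displayed equation says $V^v_t=\Xi_t(\beta+\varepsilon^v)(v)$, and \eqref{eq:gronwall} gives
\[
\sup_{t\le1}|V^v_t-\Xi_t(\beta)(v)|\le e^\Lambda\sup_{t\le1}|\varepsilon^v_t|\to0\quad\text{in probability.}
\]

\emph{All starting points.} We have no bound, uniform in $N$, on the modulus of continuity of $v\mapsto V^v_t$; monotonicity replaces it. Let $v_j=j\ell/m$, $0\le j\le m$, and let $A_N$ be the event that $|V^{v_j}_t-\Xi_t(\beta)(v_j)|\le\eta$ for all $j$ and $t\le1$. For fixed $m$ and $\eta$, $P(A_N)\to1$. On $A_N$, for $v\in[v_j,v_{j+1}]$ and $t\le1$, \eqref{eq:gronwall} gives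
\begin{align*}
V^v_t&\le V^{v_{j+1}}_t\le\Xi_t(\beta)(v_{j+1})+\eta\le\Xi_t(\beta)(v)+e^\Lambda\ell/m+\eta,\\
V^v_t&\ge V^{v_j}_t\ge\Xi_t(\beta)(v_j)-\eta\ge\Xi_t(\beta)(v)-e^\Lambda\ell/m-\eta .
\end{align*}
Both $v\mapsto V^v_t$ and $\Xi_t(\beta)$ commute with the shift by $\ell$, so these bounds hold for all $v\in\mathbb R$. As $m$ and $\eta$ are arbitrary, $\sup_{t\le1,\,v}|V^v_t-\Xi_t(\beta)(v)|\to0$ in probability. Put $\hat h^N_t=\chi^{-1}\circ\Xi_t(\beta)\circ\chi$, the flow of $\sigma$ driven by $\beta$; its law is $\mu_\sigma$. Since $h^N_t(x)=\chi^{-1}(V^{\chi(x)}_t)$ and $\chi^{-1}$ is Lipschitz, $\rho_\infty(h^N,\hat h^N)\to0$ in probability.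

\emph{Weak convergence.} If $F$ is bounded and $\rho_\infty$-uniformly continuous on $\mathcal C$, then $F(h^N)-F(\hat h^N)\to0$ in probability and boundedly, so $\int F\,d\mu_{\sigma^{[N]}}\to\int F\,d\mu_\sigma$. By Lemma~\ref{lem:group}(b) and (T4) this is weak convergence on $\mathcal C$. \hfill$\square$

\section{The limit flow}\label{sec:construction}

\subsection{Covariance, variance and the functional $Q_\tau$}

For $\sigma\in\mathcal S$, let $h\sim\mu_\sigma$ be driven by $B$, let $A=\int_0^1\sigma^2(h_s(0))\,ds$ be the bracket of $h_\cdot(0)$ at time $1$, and put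
\[
q(\sigma)=\sup_x\mathbb E\int_0^1\sigma(h_s(x))\,ds,\qquad m_1(\sigma)=\mathbb EA,\qquad m_2(\sigma)=\mathbb EA^2 .
\]
By \eqref{eq:sde} and the It\^o isometry, $q(\sigma)=\sup_x\mathbb E[B_1h_1(x)]$ is the covariance of Section~\ref{sec:idea}, and $m_1(\sigma)=\mathbb Eh_1(0)^2$ is the variance. The quantity $m_2$ provides uniform integrability: by (T2),
\begin{equation}\label{eq:fourth}
\mathbb E_{\mu_\sigma}\sup_{t\le1}h_t(0)^4\le C_4\,m_2(\sigma).
\end{equation}

\begin{lemma}\label{lem:functionals}
\begin{itemize}
\item[(a)] For $\sigma\in\mathcal S$, as $N\to\infty$: $q(\sigma^{[N]})\to\gamma q(\sigma)$, $m_1(\sigma^{[N]})\to m_1(\sigma)$, $m_2(\sigma^{[N]})\to m_2(\sigma)$.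
\item[(b)] For $\sigma\in\mathcal S$, as $\tau\to0$ along dyadic steps: $Q_\tau(\mu_\sigma)\to q(\sigma)$.
\item[(c)] If $\mu_n\to\mu$ weakly on $\mathcal C$ and $\sup_n\sup_{t\le1}\mathbb E_{\mu_n}h_t(0)^4<\infty$, then $\sup_{t\le 1}\mathbb E_\mu h_t(0)^4<\infty$ and $Q_\tau(\mu_n)\to Q_\tau(\mu)$ for each dyadic step $\tau$.
\end{itemize}
\end{lemma}

The lemma says that two limits do not commute. For fixed $\tau$, $Q_\tau(\mu_{\sigma^{[N]}})$ tends to $Q_\tau(\mu_\sigma)$ as $N\to\infty$, which is close to $q(\sigma)$ if $\tau$ is small; for fixed large $N$ it tends, as $\tau\to0$, to $q(\sigma^{[N]})$, which is close to $\gamma q(\sigma)$.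

\begin{proof}
(a) Use the notation of Section~\ref{sec:homog} and the coupling of Proposition~\ref{prop:homog}, and let $V=V^{\chi(x)}=\chi(h^N(x))$. Then $\sigma^{[N]}(h^N_s(x))=\varphi(V_s)\,g(V_s/r)$ with $\varphi=\sigma\circ\chi^{-1}$. Lemma~\ref{lem:averaging} with $k=g$ gives
\[
\mathbb E\int_0^1\sigma^{[N]}(h^N_s(x))\,ds=\gamma\,\mathbb E\int_0^1\sigma(h^N_s(x))\,ds+O(1/N)
\]
uniformly in $x$. Also $|\sigma(h^N_s(x))-\sigma(\hat h^N_s(x))|\le\min\big(\operatorname{Lip}(\sigma)\rho_\infty(h^N,\hat h^N),\|\sigma\|_\infty\big)$, a bound that does not depend on $s,x$ and whose expectation tends to $0$. Taking the supremum over $x$ gives the claim for $q$. Lemma~\ref{lem:averaging} with $\varphi=\sigma^2\circ\chi^{-1}$, $k=g^2$, $v=0$ gives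
\[
\int_0^1(\sigma^{[N]})^2(h^N_s(0))\,ds=A_N+R_N,\qquad A_N=\int_0^1\sigma^2(h^N_s(0))\,ds,\qquad\mathbb ER_N^2\le C/N^2 .
\]
Here $A_N$ is a bounded continuous function of $h^N\in\mathcal C$ that does not depend on $N$ otherwise, so $\mathbb EA_N\to m_1(\sigma)$ and $\mathbb EA_N^2\to m_2(\sigma)$ by weak convergence. Since $A_N\le\|\sigma\|_\infty^2$ and $R_N\to0$ in $L^2$, the first two moments of $A_N+R_N$ have the same limits.

(b) By \eqref{eq:sde}, $a_\tau(z)=\mathbb E\int_0^\tau\sigma^2(h_s(z))\,ds$ and $\mathbb E|h_s(z)-h_{s'}(z)|\le\|\sigma\|_\infty\sqrt{|s-s'|}$. Hence $|a_\tau(z)/\tau-\sigma^2(z)|\le\operatorname{Lip}(\sigma^2)\|\sigma\|_\infty\sqrt\tau$, and, by $|\sqrt a-\sqrt{a'}|\le\sqrt{|a-a'|}$, $\delta_\tau:=\sup_z|\sqrt{a_\tau(z)/\tau}-\sigma(z)|\to0$. Writing $\sqrt{\tau a_\tau}=\tau\sqrt{a_\tau/\tau}$ and comparing $\sigma(h_{k\tau}(x))$ with $\sigma(h_s(x))$ for $s\in[k\tau,(k+1)\tau]$, we get for all $x$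
\[
\Big|\mathbb E\sum_k\sqrt{\tau a_\tau(h_{k\tau}(x))}-\mathbb E\int_0^1\sigma(h_s(x))\,ds\Big|\le\delta_\tau+\operatorname{Lip}(\sigma)\|\sigma\|_\infty\sqrt\tau .
\]

(c) By (T4) take $h^{(n)}\sim\mu_n$ and $h\sim\mu$ with $\Delta_n:=\rho_\infty(h^{(n)},h)\to0$ almost surely. Fatou's lemma bounds the fourth moments under $\mu$. Let $S_n=|h^{(n)}_\tau(0)|+|h_\tau(0)|+2$, which is bounded in $L^4$, and $\Delta_n'=d_\infty(h^{(n)}_\tau,h_\tau)$. By \eqref{eq:osc}, $|h^{(n)}_\tau(z)-z|+|h_\tau(z)-z|\le S_n$ for all $z$. In particular $\Delta_n'\le S_n$, so the squares $\Delta_n'^2$ are uniformly integrable, and $\Delta'_n\to0$ in $L^2$. Factoring the difference of squares,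
\[
|a^{\mu_n}_\tau(z)-a^\mu_\tau(z)|\le\mathbb E[\Delta'_nS_n]\le\|\Delta_n'\|_2\|S_n\|_2=:\epsilon_n\to0
\]
uniformly in $z$, whence $|\sqrt{a^{\mu_n}_\tau}-\sqrt{a^\mu_\tau}|\le\sqrt{\epsilon_n}$. The function $\sqrt{a^\mu_\tau}$ is continuous and periodic, so it has a bounded modulus of continuity $\omega$ with $\omega(0+)=0$. Therefore, for all $x$ and $k$,
\[
\mathbb E\Big|\sqrt{a^{\mu_n}_\tau(h^{(n)}_{k\tau}(x))}-\sqrt{a^\mu_\tau(h_{k\tau}(x))}\Big|\le\sqrt{\epsilon_n}+\mathbb E\,\omega(\Delta_n)\to0 .
\]
Summing the $1/\tau$ terms and taking the supremum over $x$ gives the claim.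
\end{proof}

\subsection{The iteration}

The functional $q$ decreases geometrically along the iteration but makes no sense for the limit. So at stage $n$ we first fix a time scale $\tau_n$ at which $Q_{\tau_n}$ is comparable with $q$, and we choose all later oscillations so fast that they barely affect $Q_{\tau_n}$.

Let $\gamma'=(1+\gamma)/2<1$, and let $\pi$ be the Prokhorov metric on laws on $\mathcal C$ built from the \emph{complete} metric $\rho$. Start with $\sigma_0\equiv1$, for which $q=m_1=m_2=1$. Given $\sigma_n\in\mathcal S$, write $\mu_n=\mu_{\sigma_n}$ and $q_n=q(\sigma_n)>0$. By Lemma~\ref{lem:functionals}(b) choose a dyadic step $\tau_n\le2^{-n}$ with $Q_{\tau_n}(\mu_n)\le2q_n$. Then let $\sigma_{n+1}=\sigma_n^{[N]}$ with $N$ so large that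
\begin{itemize}
\item[(a)] $\pi(\mu_{n+1},\mu_n)\le2^{-n}$;
\item[(b)] $m_2(\sigma_{n+1})\le m_2(\sigma_n)+2^{-n}$;
\item[(c)] $m_1(\sigma_{n+1})\ge m_1(\sigma_n)-2^{-n-2}$;
\item[(d)] $q_{n+1}\le\gamma'q_n$;
\item[(e)] $Q_{\tau_j}(\mu_{n+1})\le Q_{\tau_j}(\mu_n)+2^{-n}q_j$ for $j=0,\dots,n$.
\end{itemize}
Each condition holds for all large $N$. For (a) use Proposition~\ref{prop:homog}: it estimates only $\rho_\infty$, but weak convergence depends only on the topology of $\mathcal C$, and $\pi$ metrizes it. Conditions (b)--(d) follow from Lemma~\ref{lem:functionals}(a). Condition (e) follows from Lemma~\ref{lem:functionals}(c), whose moment hypothesis holds by \eqref{eq:fourth} because $m_2(\sigma_n^{[N]})$ converges as $N\to\infty$. Summing the errors,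
\begin{equation}\label{eq:bounds}
m_2(\sigma_n)\le3,\qquad m_1(\sigma_n)\ge\tfrac12,\qquad q_n\le\gamma'^{\,n},\qquad Q_{\tau_j}(\mu_n)\le2q_j+\sum_{i\ge j}2^{-i}q_j\le4q_j\quad(n\ge j).
\end{equation}
By (a) the sequence $(\mu_n)$ is $\pi$-Cauchy, and $\pi$ is complete because $\rho$ is. So $\mu_n\to\mu$ weakly for a law $\mu$ on $\mathcal C$. This is the step that guarantees that the limit flow consists of homeomorphisms.

\begin{proposition}\label{prop:limit}
The law $\mu$ is a centered flow law, $Q_{\tau_j}(\mu)\to0$ with dyadic steps $\tau_j\to0$, and $\mathbb E_\mu h_1(0)=0$, $\mathbb E_\mu h_1(0)^2\ge\frac12$.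
\end{proposition}

\begin{proof}
The set $\{h_0=\mathrm{id}\}$ is closed and has $\mu_n$-measure $1$, so it has $\mu$-measure $1$. For $s\le t$ the map $h\mapsto h_{s,t}$ from $\mathcal C$ to $\mathcal G$ is continuous by Lemma~\ref{lem:group}(a). Hence for $0\le t_0<\dots<t_m\le1$ the joint law of $(h_{t_i,t_{i+1}})_i$ under $\mu_n$ converges weakly to that under $\mu$, and so do the marginals. On the separable space $\mathcal G^m$ the product of the marginals converges to the product of their limits, so the increments are independent under $\mu$. The equality of the laws of $h_{s,s+a}$ and $h_{0,a}$ also passes to the limit. Thus $\mu$ is a flow law.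

By \eqref{eq:fourth} and \eqref{eq:bounds}, $\mathbb E_{\mu_n}\sup_{t\le1}h_t(0)^4\le3C_4$ for all $n$, and by \eqref{eq:osc} the fourth moments of $h_t(z)-z$ under $\mu_n$ are bounded as well. As $h\mapsto h_t(z)$ is continuous, its first two moments converge. So $\mathbb E_\mu h_t(z)=z$ and $\mathbb E_\mu h_1(0)^2=\lim_nm_1(\sigma_n)\ge\frac12$. Lemma~\ref{lem:functionals}(c) gives $\sup_{t\le1}\mathbb E_\mu h_t(0)^4<\infty$, so $\mu$ is centered, and $Q_{\tau_j}(\mu)=\lim_nQ_{\tau_j}(\mu_n)\le4q_j\le4\gamma'^{\,j}$. Finally $\tau_j\le2^{-j}$.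
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ be the Brownian motion obtained from $\mu$ by Lemma~\ref{lem:noise}, and suppose that its noise is isomorphic to the white noise of dimension $d$. If $d=0$, then $\mathcal F_{0,1}$ is trivial; but $h_1(0)$ is $\mathcal F_{0,1}$-measurable and has variance at least $\frac12$ by Proposition~\ref{prop:limit}. If $d\ge1$, let $\psi$ correspond to $B_1(1)-B_1(0)$ under the isomorphism, and for a dyadic step $\tau$ let $\psi_k$ correspond to $B_1((k+1)\tau)-B_1(k\tau)$. Then $\psi=\sum_k\psi_k$, and $\psi_k$ is $\mathcal F_{k\tau,(k+1)\tau}$-measurable with mean $0$ and variance $\tau$. Proposition~\ref{prop:criterion} with $C=1$ gives $\psi=0$, whereas $\mathbb E\psi^2=1$. Both cases are contradictory.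
\end{proof}

\section{Blackness}\label{sec:black}

An element of $H_1(0,1)$ splits into independent centered pieces as in Proposition~\ref{prop:criterion}, but nothing in \eqref{eq:H1} bounds the variance of a piece by a multiple of $\tau$. Stationarity supplies the bound: averaging over small time shifts spreads the variance out.

Consider the noise of $\mu$. For a compact interval $I=[s,t]$ with $s<t$, let $P_I=P_{s,t}=\mathbb E[\,\cdot\,|\mathcal F_{s,t}]$, an orthogonal projection in $L^2(\mathcal F)$; if $I$ is a point or empty, let $P_I\psi=\mathbb E\psi$. Then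
\begin{equation}\label{eq:commute}
P_{I'}P_I=P_{I\cap I'} .
\end{equation}
Indeed, by (i) of Definition~\ref{def:noise} and induction, the $\sigma$-fields of finitely many nonoverlapping intervals are independent, and those of intervals that tile $I$ generate the $\sigma$-field of $I$. Let $\mathcal B$ be the $\sigma$-field of $I\cap I'$ (trivial if $I\cap I'$ has no interior), and let $\mathcal A$, $\mathcal A'$ be generated by the $\sigma$-fields of the closed intervals that make up the rest of $I$ and of $I'$. Then $\mathcal A,\mathcal B,\mathcal A'$ are independent, and the $\sigma$-fields of $I$, $I'$ are $\mathcal A\vee\mathcal B$ and $\mathcal A'\vee\mathcal B$. For bounded $\alpha,\beta$ measurable with respect to $\mathcal A,\mathcal B$ we have $\mathbb E[\alpha\beta|\mathcal A'\vee\mathcal B]=\beta\,\mathbb E\alpha=\mathbb E[\alpha\beta|\mathcal B]$. Such products span a dense subspace of $L^2(\mathcal A\vee\mathcal B)$, so $P_{I'}=P_{I\cap I'}$ on the range of $P_I$, and $P_{I\cap I'}P_I=P_{I\cap I'}$.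

\begin{lemma}\label{lem:H1}
Each $H_1(s,t)$ is a closed subspace of $L^2(\mathcal F)$ consisting of centered random variables. Let $s\le a<b\le t$.
\begin{itemize}
\item[(a)] If $\psi\in H_1(s,t)$, then $P_{a,b}\psi\in H_1(a,b)$.
\item[(b)] $H_1(a,b)\subset H_1(s,t)$.
\item[(c)] If $\psi\in H_1(s,t)$ and $s=t_0<\dots<t_m=t$, then $\psi=\sum_iP_{t_i,t_{i+1}}\psi$, and the summands are centered and orthogonal.
\end{itemize}
\end{lemma}

\begin{proof}
The conditions defining $H_1(s,t)$ are linear and continuous, and taking expectations in \eqref{eq:H1} gives $\mathbb E\psi=2\,\mathbb E\psi$.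

(a) Let $\varphi=P_{a,b}\psi$ and $u\in(a,b)$. Applying $P_{a,b}$ to $\psi=P_{s,u}\psi+P_{u,t}\psi$ and using \eqref{eq:commute} twice, $\varphi=P_{a,u}\psi+P_{u,b}\psi=P_{a,u}\varphi+P_{u,b}\varphi$.

(b) Let $\psi=P_{a,b}\psi\in H_1(a,b)$ and $u\in(s,t)$. By \eqref{eq:commute}, $P_{s,u}\psi+P_{u,t}\psi$ equals $P_{a,u}\psi+P_{u,b}\psi$ if $a<u<b$, equals $\mathbb E\psi+\psi$ if $u\le a$, and equals $\psi+\mathbb E\psi$ if $u\ge b$. In each case it is $\psi$.

(c) Use induction on $m$: $\psi=P_{s,t_1}\psi+P_{t_1,t}\psi$, the second term lies in $H_1(t_1,t)$ by (a), and $P_{t_i,t_{i+1}}P_{t_1,t}=P_{t_i,t_{i+1}}$ for $i\ge1$. The summands have mean $\mathbb E\psi=0$ and are independent.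
\end{proof}

Let $U_u\psi=\psi\circ\theta_u$. These operators form a group of unitaries of $L^2(\mathcal F)$, $U_u$ maps $L^2(\mathcal F_{s,t})$ onto $L^2(\mathcal F_{s+u,t+u})$, and therefore $U_uP_{s,t}=P_{s+u,t+u}U_u$ and $U_uH_1(s,t)=H_1(s+u,t+u)$. For $\psi\in L^2(\mathcal F_{0,1})$ the map $u\mapsto U_u\psi$ is continuous in $L^2$. Indeed, $\|U_u\psi-U_{u'}\psi\|_2=\|U_{u-u'}\psi-\psi\|_2$, so continuity at $0$ suffices, and by Lemma~\ref{lem:dense} we may take $\psi=M\in\mathcal M$. Then $U_uM=\Phi(h_{u,t_1+u}(x_1),\dots,h_{u,t_m+u}(x_m))\to M$ almost surely and boundedly as $u\to0$, by the continuity of paths.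

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The noise is nontrivial because $h_1(0)$ has positive variance (Proposition~\ref{prop:limit}). It suffices to show $H_1(0,1)=\{0\}$. Then $H_1(n,n+1)=U_nH_1(0,1)=\{0\}$ for $n\in\mathbb Z$; parts (a) and (c) of Lemma~\ref{lem:H1} give $H_1(-n,n)=\{0\}$ for $n\ge1$; and $H_1(s,t)\subset H_1(-n,n)$ for large $n$ by part (b).

Let $\psi\in H_1(0,1)$; then $\psi\in H_1(-1,2)$. Put $F(t)=\|P_{-1,t}\psi\|_2^2$ for $-1<t\le2$. For $-1<a<b\le2$ the element $P_{-1,b}\psi\in H_1(-1,b)$ is the orthogonal sum of $P_{-1,a}\psi$ and $P_{a,b}\psi$, so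
\[
\|P_{a,b}\psi\|_2^2=F(b)-F(a).
\]
Thus $F$ is nondecreasing, and $0\le F\le\|\psi\|_2^2$.

For $0<\varepsilon<1$ let $\psi^\varepsilon=\varepsilon^{-1}\int_0^\varepsilon U_u\psi\,du$, the Riemann integral of a continuous $L^2$-valued function. For $0\le u\le\varepsilon$ we have $U_u\psi\in H_1(u,1+u)\subset H_1(0,2)$, and this subspace is closed, so $\psi^\varepsilon\in H_1(0,2)$ and $\varphi:=P_{0,1}\psi^\varepsilon\in H_1(0,1)$. Let $\tau$ be a dyadic step. By Lemma~\ref{lem:H1}(c), $\varphi=\sum_k\varphi_k$ with centered $\varphi_k=P_{a,b}\psi^\varepsilon\in L^2(\mathcal F_{a,b})$, where $a=k\tau$, $b=(k+1)\tau$. Since $P_{a,b}U_u=U_uP_{a-u,b-u}$, the triangle and Cauchy--Schwarz inequalities give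
\[
\|\varphi_k\|_2^2\le\frac1\varepsilon\int_0^\varepsilon\|P_{a-u,b-u}\psi\|_2^2\,du=\frac1\varepsilon\int_0^\varepsilon\big(F(b-u)-F(a-u)\big)\,du=\frac1\varepsilon\Big(\int_a^bF-\int_{a-\varepsilon}^{b-\varepsilon}F\Big)\le\frac{\|\psi\|_2^2}{\varepsilon}\,\tau .
\]
Proposition~\ref{prop:criterion} with $C=\|\psi\|_2^2/\varepsilon$ gives $P_{0,1}\psi^\varepsilon=0$. As $\varepsilon\to0$, $\psi^\varepsilon\to\psi$ in $L^2$, so $\psi=P_{0,1}\psi=0$.
\end{proof}

\section{Other homeomorphism groups}\label{sec:groups}

\begin{proof}[Proof of Corollary~\ref{cor:C}]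
Let $G=\mathrm{Homeo}_+([0,1])$, and let $\iota:G\to G'$ be an injective homomorphism that is a homeomorphism onto its image. If $X$ is a Brownian motion in $G$ with flow $\xi_{s,t}$, then $\iota(X)$ is a Brownian motion in $G'$ with flow $\iota(\xi_{s,t})$. Every open subset of $G$ is the preimage under $\iota$ of an open subset of $G'$, so $\xi_{s,t}$ and $\iota(\xi_{s,t})$ generate the same $\sigma$-field, and the two noises coincide. The Brownian motion of Theorem~\ref{thm:A} takes values in $G$ by Lemma~\ref{lem:noise}, so $G'$ is not white.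

Let $M$ be a manifold as in the statement. By Arens' theorem, the homeomorphism group of a locally compact, locally connected Hausdorff space is a topological group in the compact-open topology; this applies to $M$. Choose a chart around an interior point whose image contains a neighborhood of the closed ball $\bar B=\{|x|\le1\}$, and regard $\bar B$ as a subset of $M$. For $f\in G$ define $R_f(x)=f(|x|)\,x/|x|$ for $x\in\bar B\setminus\{0\}$, $R_f(0)=0$, and $R_f(x)=x$ for $x\notin\bar B$. The map $R_f$ is continuous on $\bar B$ because $f(0)=0$, and it fixes the sphere $|x|=1$ because $f(1)=1$. The sets $\bar B$ (compact in a Hausdorff space) and $M\setminus\{|x|<1\}$ are closed and cover $M$, so $R_f$ is continuous on $M$. Since $R_f\circ R_k=R_{f\circ k}$ and $R_{\mathrm{id}}=\mathrm{id}$, the map $f\mapsto R_f$ is a homomorphism $G\to\mathrm{Homeo}(M)$.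

The space $M$ is second countable, Hausdorff and locally compact, hence metrizable. For a compatible metric $\varrho$ the compact-open topology is the topology of $\varrho$-uniform convergence on compact sets. All maps $R_f$ are the identity off the compact set $\bar B$, so on the image this topology is given by the metric $\sup_{x\in\bar B}\varrho(R_f(x),R_k(x))$. The maps $R_f$ preserve $\bar B$, on which $\varrho$ and the Euclidean metric are uniformly equivalent, and $\sup_{x\in\bar B}|R_f(x)-R_k(x)|=\sup_{[0,1]}|f-k|$. Hence $f\mapsto R_f$ is injective and a homeomorphism onto its image.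

The Hilbert cube $[0,1]^{\mathbb N}$ is compact with the metric $\sum_{i\ge1}2^{-i}|x_i-y_i|$, and the compact-open topology on its homeomorphism group is the uniform one. Let $f\in G$ act on the first coordinate and leave the others fixed. This is a homomorphism, and the uniform distance between the actions of $f$ and $k$ is $\frac12\sup_{[0,1]}|f-k|$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Tsirelson}
Boris Tsirelson, \emph{Scaling Limit, Noise, Stability}, arXiv:math/0301237 (2003).

\end{thebibliography}
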